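
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Continuity of the limit of the iterated Aluthge transforms\\ on the space of all matrices}


\begin{abstract}
For $\lambda\in(0,1)$ the $\lambda$-Aluthge transform of a complex $r\times r$ matrix $T=U|T|$ is $\Delta_\lambda(T)=|T|^\lambda U|T|^{1-\lambda}$; its iterates converge to a normal matrix $\Delta_\lambda^\infty(T)$. We prove that $(\lambda,T)\mapsto\Delta^\infty_\lambda(T)$ is continuous on $(0,1)\times\mathcal M_r(\mathbb C)$, singular matrices included. The proof shows that every normal matrix is a Lyapunov stable fixed point, uniformly for $\lambda$ in compact sets and even when $\lambda$ changes from step to step. It is self-contained and reproves convergence. For $r\ge2$ we also show that the limit map is not locally Lipschitz, and that convergence to a normal matrix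 can fail if the parameters vary without staying in a compact subset of $(0,1)$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $r\ge1$, let $\mathcal M_r(\mathbb C)$ be the space of complex $r\times r$ matrices with its norm topology, and $\mathcal Gl_r(\mathbb C)$ the set of invertible ones. A matrix $T$ has a polar decomposition $T=U|T|$, $|T|=(T^*T)^{1/2}$, and in finite dimension $U$ may be chosen unitary; we always do so. For $\lambda\in(0,1)$ the \emph{$\lambda$-Aluthge transform} of $T$ is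
\[
\Delta_\lambda(T)=|T|^\lambda\,U\,|T|^{1-\lambda}.
\]
It does not depend on the choice of $U$: the ranges of $|T|^{1-\lambda}$ and $|T|$ coincide, and on this range $U$ is determined by $T$. Let $\Delta_\lambda^0(T)=T$ and $\Delta_\lambda^n(T)=\Delta_\lambda(\Delta_\lambda^{n-1}(T))$.

The transform interchanges two factors of $T$: with
\begin{equation}\label{eq:KL}
L=|T|^\lambda,\qquad K=U|T|^{1-\lambda},\qquad\text{we have}\qquad T=KL,\qquad \Delta_\lambda(T)=LK .
\end{equation}
Hence $T$ and $\Delta_\lambda(T)$ have the same characteristic polynomial. If $T$ is normal, $U$ can be chosen to commute with $|T|$, and $\Delta_\lambda(T)=T$. If $T$ is not normal, the Frobenius norm drops strictly (Lemma~\ref{lem:frob}). So the iteration keeps the eigenvalues and pushes $T$ toward the normal matrices. It is known that $\Delta_\lambda^n(T)$ always converges to a normal matrix $\Delta_\lambda^\infty(T)$, and that $(\lambda,T)\mapsto\Delta^\infty_\lambda(T)$ is continuous on $(0,1)\times\mathcal Gl_r(\mathbb C)$.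 The question, posed in \cite{APS}, is whether this map is continuous on $(0,1)\times\mathcal M_r(\mathbb C)$.

The eigenvalues of $\Delta^\infty_\lambda(T)$ are those of $T$, and they depend continuously on $T$. The question is therefore about the eigenspaces that the iteration selects. At singular matrices there is a reason for doubt: $t\mapsto t^\lambda$ is not differentiable at $0$, so $\Delta_\lambda$ cannot simply be linearized there, and the error made at one step might accumulate over infinitely many. The case of rank one shows what is at stake. If $T=xy^*\neq0$, then $|T|=\|x\|\|y\|P_y$, where $P_y$ is the orthogonal projection onto $\mathbb Cy$, and $U(y/\|y\|)=x/\|x\|$, so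
\begin{equation}\label{eq:rankone}
\Delta_\lambda(xy^*)=\|x\|\,\|y\|\,P_yUP_y=(y^*x)\,P_y .
\end{equation}
The iteration stops after one step and keeps only the number $y^*x$ and the line spanned by $y$. A nearby matrix of higher rank may be moved by every step, and one has to see that its limit is nevertheless close to $(y^*x)P_y$. It is, but the distance can be of order $\epsilon^{1-\lambda}$ for a perturbation of size $\epsilon$ (Theorem~\ref{thm:sharp}(a)).

\subsection{Results}

\begin{theorem}\label{thm:main}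
The map $(\lambda,T)\mapsto\Delta_\lambda^\infty(T)$ is continuous on $(0,1)\times\mathcal M_r(\mathbb C)$.
\end{theorem}

We prove a statement with varying parameters. For $\boldsymbol\lambda=(\lambda_1,\lambda_2,\dots)\in(0,1)^{\mathbb N}$ put $T_0=T$ and $T_n=\Delta_{\lambda_n}(T_{n-1})$; a constant sequence gives $T_n=\Delta_\lambda^n(T)$. Throughout, $\|\cdot\|$ is the operator norm.

\begin{theorem}\label{thm:var}
Let $\Lambda\subset(0,1)$ be compact.
\begin{enumerate}
\item[(1)] For every $T\in\mathcal M_r(\mathbb C)$ and $\boldsymbol\lambda\in\Lambda^{\mathbb N}$ the sequence $T_n$ converges to a normal matrix $\Delta^\infty_{\boldsymbol\lambda}(T)$.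
\item[(2)] The map $(\boldsymbol\lambda,T)\mapsto\Delta^\infty_{\boldsymbol\lambda}(T)$ is continuous on $\Lambda^{\mathbb N}\times\mathcal M_r(\mathbb C)$ (product topology), and $T_n\to\Delta^\infty_{\boldsymbol\lambda}(T)$ uniformly on compact subsets.
\item[(3)] For every normal $N$ there is $C=C(N,\Lambda)$ such that $\|\Delta^\infty_{\boldsymbol\lambda}(T)-N\|\le C\|T-N\|$ for all $T\in\mathcal M_r(\mathbb C)$ and $\boldsymbol\lambda\in\Lambda^{\mathbb N}$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:sharp}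
Let $r\ge2$.
\begin{enumerate}
\item[(a)] For each $\lambda\in(0,1)$ the map $\Delta_\lambda^\infty$ is not locally Lipschitz on $\mathcal M_r(\mathbb C)$. More precisely, there are a singular non-normal matrix $T^0$, matrices $T^\epsilon$ with $\|T^\epsilon-T^0\|=\epsilon$, and $c>0$ such that $\|\Delta_\lambda^\infty(T^\epsilon)-\Delta_\lambda^\infty(T^0)\|\ge c\,\epsilon^{1-\lambda}$ for all small $\epsilon>0$; so no H\"older exponent larger than $1-\lambda$ is possible at $T^0$.
\item[(b)] Compactness of $\Lambda$ cannot be dropped in Theorem~\ref{thm:var}(1): for every invertible non-normal $T$ there is $\boldsymbol\lambda\in(0,1)^{\mathbb N}$ such that $T_n$ converges to a matrix that is not normal.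
\end{enumerate}
\end{theorem}

The known results quoted above are not used. Part (a) does not contradict Theorem~\ref{thm:var}(3), which is a Lipschitz estimate centered at normal matrices.

\subsection{The idea}

Theorems~\ref{thm:main} and~\ref{thm:var} follow from one stability statement (Proposition~\ref{prop:stab}): if $T$ is within a small distance $\delta$ of a normal matrix $N$, then the whole orbit stays within $C\delta$ of $N$. Indeed, an orbit accumulates only at normal matrices, so it enters every neighborhood of some $N$ and must then stay close to it. A nearby starting point follows the orbit for finitely many steps into the same neighborhood, and is then held there too.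

Let $\mathcal U(N)$ be the set of unitary conjugates of $N$, which is compact. That $T_n$ stays near $\mathcal U(N)$ is easy, since the eigenvalues are constant and the departure from normality does not increase. The orbit could still drift along $\mathcal U(N)$. To exclude this, we follow the spectral projections $P_j$ of $T_n$ that belong to the clusters of eigenvalues near the distinct nonzero eigenvalues of $N$. Let $F$ measure how far these projections are from being orthogonal. We show that, near $\mathcal U(N)$, one step multiplies $F$ by at most some $q<1$ and moves each $P_j$ by at most $CF$. So the total movement is bounded by a geometric series.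

There are two mechanisms behind the factor $q$. For two clusters at nonzero eigenvalues, linearization gives an explicit factor of modulus less than $1$. For a cluster at a nonzero eigenvalue against the cluster at $0$, linearization is not available, but the nonsmooth powers of small singular values enter only multiplied by $F$, and the factor tends to $0$ as $T$ approaches $\mathcal U(N)$. Section~\ref{sec:model} shows this second mechanism by hand for $2\times2$ matrices.

We do not follow what happens inside a cluster. At a nonzero eigenvalue we could not expect a uniform factor there: one has $\Delta_\lambda(1+X)=1+X+O(\|X\|^2)$, because $|1+X|=1+\frac12(X+X^*)+O(\|X\|^2)$ and $U=1+\frac12(X-X^*)+O(\|X\|^2)$. It is not needed either, since $N$ is scalar on each of its eigenspaces.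

\section{Basic properties of the transform}\label{sec:basic}

We write $\langle a,b\rangle=b^*a$, $\|\cdot\|_2$ for the Frobenius norm and $\sigma(\cdot)$ for the spectrum. From the definition, $\Delta_\lambda(WTW^*)=W\Delta_\lambda(T)W^*$ for unitary $W$, and $\|\Delta_\lambda(T)\|\le\|T\|$.

\begin{lemma}\label{lem:cont}
The map $(\lambda,T)\mapsto\Delta_\lambda(T)$ is continuous on $(0,1)\times\mathcal M_r(\mathbb C)$.
\end{lemma}

\begin{proof}
If $A_m\to A$ are positive semidefinite and $s_m\to s$ in $(0,1)$, then $A_m^{s_m}\to A^s$: on a bounded interval $[0,M]$ the functions $t^{s_m}$ converge uniformly to $t^s$, and for the fixed exponent $s$ one approximates $t^s$ uniformly by polynomials. In particular $S\mapsto|S|=(S^*S)^{1/2}$ is continuous.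

Let $(\lambda_m,S_m)\to(\lambda,S)$ with $S_m=U_m|S_m|$. Every subsequence has a further subsequence along which $U_m$ converges to a unitary $U$. Then $S=U|S|$, and along it $\Delta_{\lambda_m}(S_m)\to|S|^\lambda U|S|^{1-\lambda}=\Delta_\lambda(S)$. The limit does not depend on the subsequence, so the whole sequence converges to it.
\end{proof}

\begin{lemma}\label{lem:frob}
$\|\Delta_\lambda(T)\|_2\le\|T\|_2$, with equality only if $T$ is normal.
\end{lemma}

\begin{proof}
Let $A=|T|^2$ and $B=U^*|T|^2U$, with orthonormal eigenbases $Ax_i=a_ix_i$, $By_j=b_jy_j$. Then $\|\Delta_\lambda(T)\|_2^2=\operatorname{tr}\big(|T|^{1-\lambda}U^*|T|^{2\lambda}U|T|^{1-\lambda}\big)=\operatorname{tr}(A^{1-\lambda}B^\lambda)$, and the weighted arithmetic--geometric mean inequality gives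
\[
\operatorname{tr}(A^{1-\lambda}B^\lambda)=\sum_{i,j}a_i^{1-\lambda}b_j^{\lambda}|\langle x_i,y_j\rangle|^2\le\sum_{i,j}\big((1-\lambda)a_i+\lambda b_j\big)|\langle x_i,y_j\rangle|^2=(1-\lambda)\operatorname{tr}A+\lambda\operatorname{tr}B=\|T\|_2^2 .
\]
Equality forces $a_i=b_j$ whenever $\langle x_i,y_j\rangle\ne0$. Then $Bx_i=\sum_jb_j\langle x_i,y_j\rangle y_j=a_ix_i$ for all $i$, so $A=B$, and $TT^*=U|T|^2U^*=|T|^2=T^*T$.
\end{proof}

Let $\zeta_1,\dots,\zeta_r$ be the eigenvalues of $T$ with multiplicity, and put $\operatorname{dep}(T)=\big(\|T\|_2^2-\sum_i|\zeta_i|^2\big)^{1/2}$, the departure from normality. This is the Frobenius norm of the strictly upper triangular part of any Schur form of $T$. Since $\Delta_\lambda$ preserves the eigenvalues, Lemma~\ref{lem:frob} gives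
\begin{equation}\label{eq:dep}
\operatorname{dep}(\Delta_\lambda(T))\le\operatorname{dep}(T).
\end{equation}

\section{The two-by-two model}\label{sec:model}

In this section $r=2$. For nonzero $w,w'\in\mathbb C^2$ let $D(w,w')=\|P_w-P_{w'}\|$, a metric on the set of lines. If $x=(x_1,x_2)$ is an orthonormal basis, let $t_x(w)=|\langle w,x_2\rangle|/|\langle w,x_1\rangle|\in[0,\infty]$ be the \emph{slope} of $w$. Then $D(w,x_1)=|\langle w,x_2\rangle|/\|w\|$, so for finite slope
\begin{equation}\label{eq:slope}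
D(w,x_1)=\frac{t}{\sqrt{1+t^2}},\quad t=t_x(w);\qquad\text{hence } D(w,x_1)\le t,\quad\text{and } t\le\sqrt2\,D(w,x_1)\text{ if }t\le1 .
\end{equation}

Let $T\ne0$ have singular values $s_1\ge s_2$, right singular vectors $x_1,x_2$ and left singular vectors $y_i=Ux_i$, so that $T=\sum_is_i\,y_ix_i^*$. Put $\rho=s_2/s_1$. Let $\mu\ne0$ be an eigenvalue of $T$, let $u,v$ be nonzero vectors with
\[
Tu=\mu u,\qquad T^*v=\bar\mu v,\qquad\text{and put}\qquad u'=Lu,\qquad v'=K^*v .
\]
By \eqref{eq:KL}, $\Delta_\lambda(T)u'=LKLu=\mu u'$ and $\Delta_\lambda(T)^*v'=K^*L^*K^*v=K^*T^*v=\bar\mu v'$. Also $u',v'\neq0$, as $Ku'=\mu u$ and $L^*v'=\bar\mu v$. So $u',v'$ are right and left eigenvectors of $\Delta_\lambda(T)$ for $\mu$. The rank-one spectral projection of $T$ for $\mu$, if $\mu$ is simple, is $uv^*/(v^*u)$; it is orthogonal exactly when $D(u,v)=0$. The point is that the slopes of all these vectors are related in a simple way. From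
\[
\mu u=\sum_is_i\langle u,x_i\rangle y_i,\quad \bar\mu v=\sum_is_i\langle v,y_i\rangle x_i,\quad Lu=\sum_is_i^\lambda\langle u,x_i\rangle x_i,\quad K^*v=\sum_is_i^{1-\lambda}\langle v,y_i\rangle x_i
\]
we read off, with $a=t_x(u)$ and $b=t_y(v)$ finite,
\begin{equation}\label{eq:slopes}
t_y(u)=\rho\,a,\qquad t_x(v)=\rho\,b,\qquad t_x(u')=\rho^\lambda a,\qquad t_x(v')=\rho^{1-\lambda}b .
\end{equation}
So for small $\rho$ the new eigenvectors $u'$ and $v'$ are both close to the line $\mathbb Cx_1$, and hence to each other. (The vector $u$ moves toward this line. The vector $v$ moves away from it, from slope $\rho b$ to slope $\rho^{1-\lambda}b$, but not far.)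

\begin{lemma}\label{lem:model}
In this situation let $D=D(u,v)$ and assume $\rho\le\frac14$, $a\le1$, $b\le1$. Then $a,b\le3D$ and
\[
D(u',v')\le3(\rho^\lambda+\rho^{1-\lambda})D,\qquad D(u,u')\le6D,\qquad D(v,v')\le6\rho^{1-\lambda}D .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:slope}, \eqref{eq:slopes} and the triangle inequality,
\[
a\le\sqrt2\,\big(D(u,v)+D(v,x_1)\big)\le\sqrt2\,(D+\rho b),\qquad b\le\sqrt2\,\big(D(v,u)+D(u,y_1)\big)\le\sqrt2\,(D+\rho a).
\]
Hence $\max(a,b)\,(1-\sqrt2\,\rho)\le\sqrt2\,D$, and $\sqrt2/(1-\sqrt2/4)<3$. The remaining bounds come from passing through $x_1$: the distances of $u,u',v,v'$ from $x_1$ are at most $a$, $\rho^\lambda a$, $\rho b$, $\rho^{1-\lambda}b$, respectively, and $\rho\le\rho^{1-\lambda}\le 1$.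
\end{proof}

\noindent\textbf{Stability of $N=\operatorname{diag}(1,0)$.} The following argument is the proof of Proposition~\ref{prop:stab} in miniature. Fix $\lambda$, put $\kappa=\min(\lambda,1-\lambda)$, let $\delta=\|T-N\|$ be small (how small depends on $\lambda$) and let $C$ denote absolute constants. Let $T_n=\Delta_\lambda^n(T)$, and let $\mu$ (near $1$) and $\nu$ (near $0$) be the eigenvalues of $T$, $|\mu-1|,|\nu|\le\delta$; these are the eigenvalues of every $T_n$. Let $u_n,v_n$ be right and left eigenvectors of $T_n$ for $\mu$.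

\emph{The orbit stays near $\mathcal U(N)$.} The eigenvalue $1$ of $N$ is simple, so $D(u_0,e_1)$ and $D(v_0,e_1)$ are at most $C\delta$. In an orthonormal basis $(u,w)$ with $u\in\mathbb Cu_0$, $T$ is upper triangular with off-diagonal entry $\langle Tw,u\rangle$, so $\operatorname{dep}(T)=|\langle Tw,u\rangle|\le|\langle Nw,u\rangle|+\delta\le|\langle w,e_1\rangle|+\delta=D(u_0,e_1)+\delta\le C\delta$. By \eqref{eq:dep}, $\operatorname{dep}(T_n)\le C\delta$. So in an orthonormal basis beginning with a multiple of $u_n$,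
\[
T_n\ \text{ is the matrix }\ \begin{pmatrix}\mu&\beta_n\\0&\nu\end{pmatrix},\quad|\beta_n|\le C\delta ,\qquad\text{so}\quad\|T_n-P_{u_n}\|\le C\delta .
\]

\emph{One step contracts.} A matrix within $C\delta$ of $\operatorname{diag}(1,0)$ has left and right eigenvectors for $\mu$ and leading singular vectors within $C\delta$ of $\mathbb Ce_1$, and $\rho\le C\delta$. So, for small $\delta$, Lemma~\ref{lem:model} applies to every $T_n$, with $6\rho^\kappa\le\frac12$. It gives $D(u_n,v_n)\le2^{-n}D(u_0,v_0)$ and $D(u_n,u_{n+1})\le6\cdot2^{-n}D(u_0,v_0)$.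

\emph{The total movement is small.} Therefore $D(u_n,e_1)\le C\delta+12D(u_0,v_0)\le C\delta$ and $\|T_n-N\|\le\|T_n-P_{u_n}\|+\|P_{u_n}-P_{e_1}\|\le C\delta$ for all $n$.

\medskip
In this computation the powers $\rho^\lambda$ and $\rho^{1-\lambda}$, which are what makes $\Delta_\lambda$ nonsmooth, occur only in products with slopes, and the slopes are $O(D)$. In the general case lines are replaced by spectral projections. The defect $D(u,v)=\sin\varphi$, where $\varphi$ is the angle between the two lines, is replaced by $\|P-P^*\|_2$: for $P=uv^*/(v^*u)$ one has $\|P\|_2=1/\cos\varphi$, hence $\|P-P^*\|_2^2=2\|P\|_2^2-2\operatorname{Re}\operatorname{tr}P^2=2\tan^2\varphi$. New in the general case are pairs of nonzero eigenvalues, for which the ratio of singular values is not small.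

\section{Spectral projections near a normal matrix}\label{sec:setup}

\subsection{Set-up}

Fix a compact $\Lambda\subset(0,1)$ and a normal matrix $N\ne0$. Let $\mu_1,\dots,\mu_k$ be the distinct \emph{nonzero} eigenvalues of $N$ with orthogonal spectral projections $Q_1,\dots,Q_k$; let $\mu_0=0$ and let $Q_0$ be the projection onto $\ker N$, possibly $0$. Put
\[
p_j=|\mu_j|,\qquad 3d=\min_{0\le i<j\le k}|\mu_i-\mu_j|,\qquad p_*=\min_{j\ge1}p_j\ge3d .
\]
For $j\ge1$ let $\gamma_j$ be the positively oriented circle $|z-\mu_j|=d$; the origin lies outside it. If $\sigma(T)$ does not meet $\gamma_1,\dots,\gamma_k$, let, for $1\le j\le k$,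
\[
P_j(T)=\frac1{2\pi i}\oint_{\gamma_j}(z-T)^{-1}dz,\qquad g_j(T)=\frac1{2\pi i}\oint_{\gamma_j}z^{-1}(z-T)^{-1}dz,\qquad P_0(T)=1-\sum_{j\ge1}P_j(T).
\]
These are Riesz projections: $P_0(T),\dots,P_k(T)$ are idempotents commuting with $T$, with sum $1$ and $P_iP_j=0$ for $i\ne j$, and for $j\ge1$ the rank of $P_j(T)$ is the number of eigenvalues inside $\gamma_j$. The matrix $g_j(T)$ is the inverse of $T$ on $\operatorname{ran}P_j(T)$ and $0$ on $\operatorname{ran}P_i(T)$, $i\ne j$; so $g_j=P_jg_j=g_jP_j$. Everything is equivariant under unitary conjugation. The quantity to be contracted is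
\[
F(T)=\Big(\sum_{j=1}^k\|P_j(T)-P_j(T)^*\|_2^2\Big)^{1/2},
\]
which is invariant under unitary conjugation.

Let $\mathcal B=\{T:\|T-N\|\le d/2\}$ and $\mathcal B'=\{T:\|T-N\|<2d/3\}$. We recall two facts. As $N$ is normal, $\|(z-N)^{-1}\|=1/\operatorname{dist}(z,\sigma(N))$, so $\sigma(T)$ lies within $\|T-N\|$ of $\sigma(N)$; and by Weyl's inequality the ordered singular values of $T$ and $N$ differ by at most $\|T-N\|$. Consequently, for $T\in\mathcal B'$:
\begin{itemize}
\item $\sigma(T)$ does not meet the circles $\gamma_j$, and $\operatorname{rank}P_j(T)=\operatorname{rank}Q_j$ for $0\le j\le k$, since the rank is the trace and depends continuously on $T$ in the ball $\mathcal B'$;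
\item $\operatorname{rank}N$ of the singular values of $T$ lie in $[\frac79p_*,\|N\|+d]$, and the others are at most $\|T-N\|\le\frac29p_*$.
\end{itemize}
We call these singular values \emph{large} and \emph{small}. Let $\gamma$ be the positively oriented boundary of the rectangle $p_*^2/2\le\operatorname{Re}z\le(\|N\|+d)^2+1$, $|\operatorname{Im}z|\le1$. As $(7/9)^2>1/2>(2/9)^2$, it encloses exactly the squares of the large singular values, and its distance to $\sigma(T^*T)=\sigma(TT^*)$ is bounded below uniformly for $T\in\mathcal B'$. Let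
\[
E(T)=\frac1{2\pi i}\oint_\gamma(z-T^*T)^{-1}dz,\qquad E_*(T)=\frac1{2\pi i}\oint_\gamma(z-TT^*)^{-1}dz
\]
be the orthogonal projections onto the spans of the right, respectively left, singular vectors for the large singular values.

In \eqref{eq:KL} the small singular values spoil smoothness, so we cut them off. Let $f_\lambda(s)=s^{\lambda/2}$ and $h_\lambda(s)=s^{-\lambda/2}$ for $s>p_*^2/2$, and $f_\lambda(s)=h_\lambda(s)=0$ for $s<p_*^2/2$. Put
\[
L_1=f_\lambda(T^*T),\qquad K_1=T\,h_\lambda(T^*T),\qquad \Psi_j^\lambda(T)=L_1\,g_j(T)\,K_1\quad(1\le j\le k),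
\]
where $f_\lambda(T^*T)=\frac1{2\pi i}\oint_\gamma z^{\lambda/2}(z-T^*T)^{-1}dz$ with the principal branch, and similarly for $h_\lambda$. We will see that $P_j(\Delta_\lambda(T))=L\,g_j(T)\,K$; the matrix $\Psi_j^\lambda(T)$ is its smooth approximation.

\medskip\noindent\textbf{Smoothness.} The integrands above are built from $T,T^*T,TT^*$ by matrix inversion and multiplication with functions of $(z,\lambda)$ that are continuous on the contour. Differentiating under the integral, we see that $P_j,g_j,E,E_*,\Psi_j^\lambda$ are $C^\infty$ in the real sense on the open set $\mathcal B'$, with derivatives jointly continuous in $(\lambda,T)\in\Lambda\times\mathcal B'$. On the compact set $\Lambda\times\mathcal B$ the derivatives of order at most $2$ are bounded. Since $\mathcal B$ is convex, these maps and their first derivatives are Lipschitz on $\mathcal B$, uniformly in $\lambda\in\Lambda$.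

\medskip
From now on $C$ denotes constants depending only on $N,\Lambda,r$, possibly different at each occurrence, and $O(\cdot)$ is meant with such constants.

\subsection{A normal form}

To compare $T$ with $\Delta_\lambda(T)$ we would like to make the projections $P_j(T)$ orthogonal and equal to $Q_j$. A unitary conjugation aligns them up to their failure to be orthogonal. What remains is a similarity $1+Z$ with $Z$ Hermitian and of size $F(T)$.

\begin{lemma}\label{lem:form}
There are $\eta_2\in(0,\min(1,d/2)]$ and $C$ such that, whenever $\operatorname{dist}(T,\mathcal U(N))\le\eta\le\eta_2$, there are a unitary $W$, a Hermitian $Z$ and a matrix $T_d$ commuting with all $Q_j$, such that $\tilde T:=WTW^*$ satisfies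
\begin{gather*}
\tilde T=(1+Z)T_d(1+Z)^{-1},\qquad P_j(\tilde T)=(1+Z)Q_j(1+Z)^{-1}\quad(0\le j\le k),\\
\|Z\|\le C\,F(T),\quad F(T)\le C\eta,\quad\|Z\|\le\tfrac12,\quad\|T_d-N\|\le C\eta,\quad\|\tilde T-N\|\le C\eta,\quad T_d,\tilde T\in\mathcal B.
\end{gather*}
\end{lemma}

\begin{proof}
After a unitary conjugation, to be absorbed in $W$, we may assume $\|T-N\|\le\eta$, so $T\in\mathcal B$. Write $P_j=P_j(T)$. By the Lipschitz bound $\|P_j-Q_j\|\le C\eta$, hence $F(T)\le C\eta$. Moreover $\|P_j-P_j^*\|\le CF(T)$ also for $j=0$, because $P_0-P_0^*=-\sum_{j\ge1}(P_j-P_j^*)$.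

Let $H=\sum_{j=0}^kP_j^*P_j$. Since $\sum_jP_jP_j=1$, we have $H-1=\sum_j(P_j^*-P_j)P_j$, so $\|H-1\|\le CF(T)\le\frac12$ if $\eta_2$ is small. From $P_iP_j=0$ for $i\neq j$ we get $HP_j=P_j^*P_j=P_j^*H$. Put $S=H^{-1/2}$ and $R_j=S^{-1}P_jS=H^{1/2}P_jH^{-1/2}$. Then $R_j^*=H^{-1/2}P_j^*H\,H^{-1/2}=H^{-1/2}HP_jH^{-1/2}=R_j$. So the $R_j$ are mutually orthogonal Hermitian projections with sum $1$, and $\operatorname{rank}R_j=\operatorname{rank}P_j=\operatorname{rank}Q_j$. Hence there is a unitary $W$ with $WR_jW^*=Q_j$ for all $j$. Note $\|S-1\|\le C\|H-1\|\le CF(T)$ and $\|R_j-Q_j\|\le\|R_j-P_j\|+\|P_j-Q_j\|\le C\eta$.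

Set $Z=W(S-1)W^*$ and $T_d=WS^{-1}TSW^*$. Then $1+Z=WSW^*$, which gives the two identities. The matrix $S^{-1}TS$ commutes with $S^{-1}P_jS=R_j$, so $T_d$ commutes with $Q_j$. Since $W^*NW=\sum_j\mu_jR_j$,
\[
\|T_d-N\|=\Big\|S^{-1}TS-\sum_j\mu_jR_j\Big\|\le\|S^{-1}TS-T\|+\|T-N\|+\sum_j|\mu_j|\|Q_j-R_j\|\le C\eta ,
\]
and $\|\tilde T-T_d\|\le C\|Z\|\le C\eta$. Finally shrink $\eta_2$ so that $\|Z\|\le\frac12$ and $T_d,\tilde T\in\mathcal B$.
\end{proof}

In the situation of the lemma, $\tilde T-T_d=\big((1+Z)T_d-T_d(1+Z)\big)(1+Z)^{-1}=[Z,T_d](1+Z)^{-1}$, and likewise $P_j(\tilde T)-Q_j=[Z,Q_j](1+Z)^{-1}$. As $\|Z\|\le C\eta$ and $\|T_d-N\|\le C\eta$,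
\begin{equation}\label{eq:first}
\tilde T-T_d=[Z,N]+O(\eta\|Z\|),\qquad P_j(\tilde T)=Q_j+[Z,Q_j]+O(\eta\|Z\|).
\end{equation}
Moreover
\begin{equation}\label{eq:E}
\|E(\tilde T)-(1-Q_0)\|\le C\|Z\|,\qquad\|E_*(\tilde T)-(1-Q_0)\|\le C\|Z\| .
\end{equation}
Indeed $E,E_*$ are Lipschitz on $\mathcal B$ and $\|\tilde T-T_d\|\le C\|Z\|$, while $E(T_d)=E_*(T_d)=1-Q_0$: the matrix $T_d$ is block diagonal with respect to the $Q_j$, its blocks for $j\ge1$ are within $d/2$ of the scalar $\mu_j$ and so have singular values at least $p_*-d/2\ge\frac56p_*$, and its block on $\operatorname{ran}Q_0$ has norm at most $d/2\le\frac16p_*$.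

\section{One step contracts}\label{sec:contract}

\begin{lemma}\label{lem:contract}
There are $\eta_0\in(0,\eta_2]$, $q<1$ and $C$ such that for all $T$ with $\operatorname{dist}(T,\mathcal U(N))\le\eta_0$, all $\lambda\in\Lambda$ and $1\le j\le k$,
\[
F(\Delta_\lambda(T))\le q\,F(T),\qquad\|P_j(\Delta_\lambda(T))-P_j(T)\|\le C\,F(T).
\]
\end{lemma}

The left sides are defined because $\sigma(\Delta_\lambda(T))=\sigma(T)$. Let $\eta=\operatorname{dist}(T,\mathcal U(N))\le\eta_2$. Both assertions are invariant under unitary conjugation, so we replace $T$ by the matrix $\tilde T$ of Lemma~\ref{lem:form}, applied with this $\eta$; thus $T=(1+Z)T_d(1+Z)^{-1}\in\mathcal B$, and \eqref{eq:first}, \eqref{eq:E} hold for $\tilde T=T$. (If $\eta=0$, then $Z=0$ and $F(T)=0$; the argument covers this case.) Let $\kappa=\min_{\lambda\in\Lambda}\min(\lambda,1-\lambda)$, which is positive because $\Lambda$ is compact. The proof has four steps: remove the small singular values, linearize the smooth remainder at $N$,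 compute the linear term, and bound it.

\subsection{Step 1: removing the small singular values}

We claim
\begin{equation}\label{eq:step1}
\|P_j(\Delta_\lambda(T))-\Psi_j^\lambda(T)\|\le C\eta^\kappa\|Z\|\qquad(1\le j\le k).
\end{equation}
For $z\ne0$, $z\notin\sigma(T)$, one has $(z-LK)^{-1}=z^{-1}\big(1+L(z-KL)^{-1}K\big)$, as multiplication by $z-LK$ confirms. Integrate over $\gamma_j$; since $0$ lies outside, the term $z^{-1}$ contributes nothing, and
\[
P_j(\Delta_\lambda(T))=L\,g_j(T)\,K .
\]
In the $2\times2$ model this is the projection $\mu^{-1}(Lu)(K^*v)^*/(v^*u)$. Write $E=E(T)$, $E_*=E_*(T)$ and split $L=L_1+L_2$, $K=K_1+K_2$, where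
\[
L_2=|T|^\lambda(1-E),\qquad K_2=U|T|^{1-\lambda}(1-E);
\]
indeed $|T|^\lambda E=f_\lambda(T^*T)=L_1$ and $U|T|^{1-\lambda}E=U|T|\cdot|T|^{-\lambda}E=T\,h_\lambda(T^*T)=K_1$, where $|T|^{-\lambda}$ is taken on $\operatorname{ran}E$. The small singular values of $T$ are at most $\|T-N\|\le C\eta$, and $\eta\le1$, so $\|L_2\|,\|K_2\|\le C\eta^\kappa$.

This bound alone does not suffice, because $\eta^\kappa$ may be much larger than $\|Z\|$. The factor $\|Z\|$ comes from the fact that $g_j$ nearly misses the small singular vectors, just as the slopes $a,b$ in Section~\ref{sec:model} were $O(D)$. Since $j\ge1$, \eqref{eq:first} and \eqref{eq:E} give $(1-E)P_j(T)=Q_0Q_j+O(\|Z\|)=O(\|Z\|)$, and likewise $P_j(T)(1-E_*)=O(\|Z\|)$. Hence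
\[
L_2g_j=L_2\,(1-E)P_j(T)\,g_j=O(\eta^\kappa\|Z\|).
\]
Next, $TT^*=U\,T^*T\,U^*$ gives $E_*=UEU^*$, so $K_2=U(1-E)|T|^{1-\lambda}(1-E)=(1-E_*)K_2$ and
\[
g_jK_2=g_j\,P_j(T)(1-E_*)\,K_2=O(\eta^\kappa\|Z\|).
\]
The terms of $(L_1+L_2)g_j(K_1+K_2)$ other than $L_1g_jK_1=\Psi_j^\lambda(T)$ contain $L_2g_j$ or $g_jK_2$, and \eqref{eq:step1} follows.

\subsection{Step 2: linearization}

At a block diagonal matrix nothing happens: $\Psi_j^\lambda(T_d)=Q_j$. Indeed $g_j(T_d)$ vanishes on $\operatorname{ran}Q_i$ for $i\ne j$, and on $\operatorname{ran}Q_j$ it is $A^{-1}$ with $A=T_d|_{\operatorname{ran}Q_j}$, so the $j$-th block is $|A|^\lambda\cdot A^{-1}\cdot A|A|^{-\lambda}=1$. The segment from $T_d$ to $T$ lies in $\mathcal B$ and within $C\eta$ of $N$, and $\|T-T_d\|\le C\|Z\|$. As $D\Psi_j^\lambda$ is Lipschitz on $\mathcal B$, we obtain $\Psi_j^\lambda(T)-\Psi_j^\lambda(T_d)=D\Psi_j^\lambda(N)[T-T_d]+O(\eta\|Z\|)$, and by \eqref{eq:first}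
\begin{equation}\label{eq:lin}
\Psi_j^\lambda(T)=Q_j+Y_j+O(\eta\|Z\|),\qquad Y_j=D\Psi_j^\lambda(N)\big[[Z,N]\big]=O(\|Z\|).
\end{equation}

\subsection{Step 3: computation of the linear term}

Write $Z_{il}=Q_iZQ_l$, so $Z_{li}=Z_{il}^*$, and let $X=[Z,N]$, so $X_{il}=(\mu_l-\mu_i)Z_{il}$. Let $\delta$ denote the first variation at $N$ in direction $X$. This is the derivative at $t=0$ along the curve $(1+tZ)N(1+tZ)^{-1}$, on which $g_j$ takes the value $(1+tZ)\mu_j^{-1}Q_j(1+tZ)^{-1}$. Hence $\delta g_j=\mu_j^{-1}[Z,Q_j]$, that is, for $i\ne j$,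
\[
(\delta g_j)_{ij}=\mu_j^{-1}Z_{ij},\qquad(\delta g_j)_{ji}=-\mu_j^{-1}Z_{ji},\qquad\text{all other blocks }0 .
\]
The first variation of $T^*T$ is $N^*X+X^*N$, with blocks
\[
\big(\bar\mu_i(\mu_l-\mu_i)+(\bar\mu_i-\bar\mu_l)\mu_l\big)Z_{il}=m_{il}Z_{il},\qquad m_{il}=2\bar\mu_i\mu_l-p_i^2-p_l^2,\qquad\overline{m_{li}}=m_{il}.
\]

For functions of $T^*T$ we use divided differences. Let $A=\sum_ia_iQ_i$, where the $a_i$ need not be distinct, and let $\varphi(B)=\frac1{2\pi i}\oint_\gamma\phi(z)(z-B)^{-1}dz$ for $B$ near $A$, with $\phi$ holomorphic on and inside $\gamma$ and no $a_i$ on $\gamma$. The derivative of $(z-B)^{-1}$ at $A$ in direction $G$ is $(z-A)^{-1}G(z-A)^{-1}$, so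
\[
\big(D\varphi(A)[G]\big)_{il}=\frac1{2\pi i}\oint_\gamma\frac{\phi(z)\,dz}{(z-a_i)(z-a_l)}\;G_{il}=\varphi^{[1]}(a_i,a_l)\,G_{il}.
\]
By residues, $\varphi^{[1]}(a,b)=\frac{\varphi(a)-\varphi(b)}{a-b}$ if $a\ne b$ and $\varphi^{[1]}(a,a)=\varphi'(a)$, where the scalar function $\varphi$ equals $\phi$ inside $\gamma$ and $0$ outside. We apply this with $A=N^*N=\sum_ip_i^2Q_i$ and $\varphi=f_\lambda,h_\lambda$.

Fix $j\ge1$ and $i\ne j$. Write $f_i=f_\lambda(p_i^2)$, $h_i=h_\lambda(p_i^2)$; so $f_i=p_i^\lambda$, $h_i=p_i^{-\lambda}$ for $i\ge1$, and $f_0=h_0=0$. Write $f^{[1]},h^{[1]}$ for $f_\lambda^{[1]}(p_i^2,p_j^2)$, $h_\lambda^{[1]}(p_i^2,p_j^2)$. Since $\delta K_1=X\,h_\lambda(N^*N)+N\,\delta\big(h_\lambda(T^*T)\big)$,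
\[
(\delta L_1)_{ij}=f^{[1]}m_{ij}Z_{ij},\qquad(\delta K_1)_{ji}=(\mu_i-\mu_j)h_iZ_{ji}+\mu_jh^{[1]}m_{ji}Z_{ji} .
\]
At $N$ we have $L_1=\sum_lf_lQ_l$, $g_j=\mu_j^{-1}Q_j$, $K_1=\sum_l\mu_lh_lQ_l$, and
\[
Y_j=\delta L_1\,g_jK_1+L_1\,\delta g_j\,K_1+L_1g_j\,\delta K_1 .
\]
The first term lives in column $j$, the third in row $j$, the second in both. The $(j,j)$ blocks vanish since $X_{jj}=0$, $m_{jj}=0$ and $(\delta g_j)_{jj}=0$. For $i\neq j$,
\begin{align*}
(Y_j)_{ij}&=f^{[1]}m_{ij}h_jZ_{ij}+f_ih_jZ_{ij}=p_j^{-\lambda}\big[f_i+f^{[1]}m_{ij}\big]Z_{ij},\\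
(Y_j)_{ji}&=p_j^\lambda\Big[-\frac{\mu_i}{\mu_j}h_i+\frac{\mu_i-\mu_j}{\mu_j}h_i+h^{[1]}m_{ji}\Big]Z_{ji}=p_j^\lambda\big[-h_i+h^{[1]}m_{ji}\big]Z_{ji},
\end{align*}
and all other blocks are $0$. Using $Z_{ji}^*=Z_{ij}$ and $\overline{m_{ji}}=m_{ij}$ we conclude that the anti-Hermitian matrix $Y_j-Y_j^*$ has $(i,j)$ block $c_{ij}Z_{ij}$, $(j,i)$ block $-(c_{ij}Z_{ij})^*$ for $i\ne j$, and no other blocks, with
\begin{equation}\label{eq:c}
c_{ij}=p_j^{-\lambda}\big[f_i+f^{[1]}m_{ij}\big]+p_j^{\lambda}\big[h_i-h^{[1]}m_{ij}\big].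
\end{equation}

For comparison, \eqref{eq:first} and $[Z,Q_j]^*=-[Z,Q_j]$ give
\begin{equation}\label{eq:before}
P_j(T)-P_j(T)^*=2[Z,Q_j]+O(\eta\|Z\|),
\end{equation}
and $2[Z,Q_j]$ has $(i,j)$ block $2Z_{ij}$, $(j,i)$ block $-2Z_{ij}^*$ for $i\ne j$, and no others. So, to first order, one step multiplies the defect between clusters $i$ and $j$ by $c_{ij}/2$.

\subsection{Step 4: the factor is less than one}

We show $|c_{ij}|<2$ for all $\lambda\in(0,1)$, $j\ge1$, $0\le i\le k$, $i\ne j$.

\emph{The cluster at zero, $i=0$.} Here $f_0=h_0=0$, $m_{0j}=-p_j^2$, $f^{[1]}=p_j^{\lambda-2}$, $h^{[1]}=p_j^{-\lambda-2}$, and \eqref{eq:c} gives $c_{0j}=-1+1=0$, as the model led us to expect.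

\emph{Two nonzero eigenvalues, $i\ge1$.} Now $h_\lambda=1/f_\lambda$ near $p_i^2$ and $p_j^2$, so $h^{[1]}=-f^{[1]}/(f_if_j)$ and
\[
c_{ij}=\frac{f_i}{f_j}+\frac{f_j}{f_i}+m_{ij}f^{[1]}\Big(\frac1{f_i}+\frac1{f_j}\Big).
\]
Let $\bar\mu_i\mu_j=p_ip_je^{i\theta}$ (in the exponent, $i$ is the imaginary unit).

If $p_i=p_j=p$, then $f^{[1]}=\frac\lambda2p^{\lambda-2}$ and $m_{ij}=2p^2(e^{i\theta}-1)$, so $c_{ij}=2\big((1-\lambda)+\lambda e^{i\theta}\big)$. Since $\mu_i\ne\mu_j$, we have $e^{i\theta}\ne1$ and $|c_{ij}|<2$.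

If $p_i\ne p_j$, interchanging $i$ and $j$ only conjugates $c_{ij}$, so for the estimate we may take $x=p_i/p_j>1$. Since $f^{[1]}\big(\frac1{f_i}+\frac1{f_j}\big)=\frac{f_i^2-f_j^2}{f_if_j(p_i^2-p_j^2)}=p_j^{-2}\beta$ with $\beta=\frac{x^\lambda-x^{-\lambda}}{x^2-1}>0$ and $m_{ij}=p_j^2(2xe^{i\theta}-x^2-1)$,
\[
c_{ij}=x^\lambda+x^{-\lambda}+(2xe^{i\theta}-x^2-1)\beta=\alpha+2x\beta e^{i\theta},\qquad \alpha=\frac{2(x^{2-\lambda}-x^\lambda)}{x^2-1}>0 .
\]
Hence
\[
|c_{ij}|\le\alpha+2x\beta=\frac{2(x^{2-\lambda}-x^\lambda+x^{1+\lambda}-x^{1-\lambda})}{x^2-1}=\frac{2(x^\lambda+x^{1-\lambda})(x-1)}{x^2-1}=\frac{2(x^\lambda+x^{1-\lambda})}{1+x}<2,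
\]
because $1+x-x^\lambda-x^{1-\lambda}=(x^\lambda-1)(x^{1-\lambda}-1)>0$.

Since $c_{ij}$ is continuous in $\lambda$ and $\Lambda$ is compact, $q_0:=\max\{|c_{ij}|/2:\lambda\in\Lambda,\ j\ge1,\ i\ne j\}<1$.

\begin{proof}[Conclusion of the proof of Lemma~\ref{lem:contract}]
By \eqref{eq:step1}, \eqref{eq:lin} and $\eta\le\eta^\kappa$, $P_j(\Delta_\lambda(T))-P_j(\Delta_\lambda(T))^*=Y_j-Y_j^*+O(\eta^\kappa\|Z\|)$. By Steps 3 and 4, $\|Y_j-Y_j^*\|_2\le q_0\|2[Z,Q_j]\|_2$. Together with \eqref{eq:before} and $\|Z\|\le CF(T)$,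
\[
F(\Delta_\lambda(T))\le q_0\Big(\sum_{j\ge1}\|2[Z,Q_j]\|_2^2\Big)^{1/2}+C\eta^\kappa\|Z\|\le q_0F(T)+C\eta^\kappa\|Z\|\le(q_0+C\eta^\kappa)F(T).
\]
For $\eta\le\eta_0$ with $\eta_0$ small the factor is at most $q:=(1+q_0)/2<1$. Finally, by \eqref{eq:step1}, \eqref{eq:lin} and \eqref{eq:first}, consecutive members of the list $P_j(\Delta_\lambda(T))$, $\Psi_j^\lambda(T)$, $Q_j$, $P_j(T)$ differ by $O(\|Z\|)=O(F(T))$.
\end{proof}

\begin{remark}
Compactness of $\Lambda$ was used for the uniform bounds on derivatives, for $\kappa>0$ and for $q_0<1$. If $N$ has two distinct nonzero eigenvalues of equal modulus, the corresponding factor $|c_{ij}|/2=|(1-\lambda)+\lambda e^{i\theta}|$ tends to $1$ as $\lambda\to0$ or $\lambda\to1$, so there is no uniform contraction for all $\lambda\in(0,1)$.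
\end{remark}

\section{Stability of normal matrices}\label{sec:stab}

\begin{proposition}\label{prop:stab}
Let $N$ be normal and $\Lambda\subset(0,1)$ compact. There are $\delta_0>0$ and $C$ such that for all $T$ with $\|T-N\|\le\delta_0$ and all $\boldsymbol\lambda\in\Lambda^{\mathbb N}$,
\[
\sup_{n\ge0}\|T_n-N\|\le C\|T-N\| .
\]
\end{proposition}

\begin{proof}
If $N=0$, then $\|T_n\|\le\|T\|$ suffices. Let $N\ne0$, use the notation of Sections~\ref{sec:setup} and~\ref{sec:contract}, and let $\delta=\|T-N\|\le\delta_0\le\eta_2\le d/2$.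

\emph{(i) $\operatorname{dep}(T)\le C\delta$.} The idea is that $\|T\|_2^2$ and a lower bound for $\sum_i|\zeta_i|^2$ agree to first order at $N$. For $j\ge1$ let $\tau_j(T)=\operatorname{tr}\big(P_j(T)(T-\mu_j)\big)$. This is the sum of $\zeta-\mu_j$ over the eigenvalues $\zeta$ of $T$ inside $\gamma_j$, with multiplicity; there are $\operatorname{rank}Q_j$ of them. The derivative at $N$ in direction $X$ is $D\tau_j(N)[X]=\operatorname{tr}\big(\dot P(N-\mu_j)\big)+\operatorname{tr}(Q_jX)$ with $\dot P=DP_j(N)[X]$. Differentiating $P_j^2=P_j$ gives $\dot P=\dot PQ_j+Q_j\dot P$, so $Q_j\dot PQ_j=0=(1-Q_j)\dot P(1-Q_j)$. As $N-\mu_j$ commutes with $Q_j$, the first trace vanishes. Also $\tau_j(N)=0$, so Taylor's formula on $\mathcal B$ yields $\tau_j(T)=\operatorname{tr}\big(Q_j(T-N)\big)+O(\delta^2)$. Using $|\zeta|^2\ge|\mu_j|^2+2\operatorname{Re}\bar\mu_j(\zeta-\mu_j)$ for the eigenvalues inside $\gamma_j$, and $|\zeta|^2\ge0$ for those in no $\gamma_j$,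
\[
\sum_i|\zeta_i|^2\ge\sum_{j\ge1}\big(p_j^2\operatorname{rank}Q_j+2\operatorname{Re}\bar\mu_j\tau_j(T)\big)\ge\|N\|_2^2+2\operatorname{Re}\operatorname{tr}\big(N^*(T-N)\big)-C\delta^2 .
\]
On the other hand $\|T\|_2^2=\|N\|_2^2+2\operatorname{Re}\operatorname{tr}\big(N^*(T-N)\big)+\|T-N\|_2^2$. Subtracting gives $\operatorname{dep}(T)^2\le C\delta^2$.

\emph{(ii) The orbit stays near $\mathcal U(N)$: $\operatorname{dist}(T_n,\mathcal U(N))\le C_1\delta$ for all $n$.} By \eqref{eq:dep}, $\operatorname{dep}(T_n)\le C\delta$. The eigenvalues of $T_n$ are those of $T$. Each lies within $\delta\le d/2$ of $\sigma(N)$, and exactly $\operatorname{rank}Q_j$ of them lie inside $\gamma_j$, $j\ge1$. So exactly $\operatorname{rank}Q_j$ of them are within $\delta$ of $\mu_j$, for each $0\le j\le k$. Hence, in a Schur form $T_n=V(D+R)V^*$ with $D$ diagonal and $R$ strictly upper triangular, $D$ is within $\delta$ of a diagonal matrix $D'$ unitarily equivalent to $N$, and $\|R\|_2=\operatorname{dep}(T_n)\le C\delta$.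 So $\|T_n-VD'V^*\|\le C_1\delta$.

We choose $\delta_0$ so that also $C_1\delta_0\le\eta_0$. Then Lemma~\ref{lem:contract} applies to every $T_n$.

\emph{(iii) The total movement of the projections is small.} By the Lipschitz bound for $P_j$ on $\mathcal B$, $\|P_j(T)-Q_j\|\le C\delta$ and $F(T)\le C\delta$. Hence $F(T_n)\le q^nF(T)\le Cq^n\delta$, and for $1\le j\le k$
\[
\|P_j(T_n)-Q_j\|\le\|P_j(T)-Q_j\|+\sum_{m<n}\|P_j(T_{m+1})-P_j(T_m)\|\le C\delta+\frac{C\delta}{1-q}\le C\delta .
\]

\emph{(iv) Conclusion.} By (ii) there is a unitary $V_n$ such that $N_n=V_n^*NV_n$ satisfies $\|T_n-N_n\|\le C_1\delta\le\eta_0\le d/2$. Then $V_nT_nV_n^*\in\mathcal B$, and by equivariance and the Lipschitz bound for $P_j$ on $\mathcal B$, $\|P_j(T_n)-P_j(N_n)\|\le C\delta$. With (iii), $\|P_j(N_n)-Q_j\|\le C\delta$. Since $N_n=\sum_{j\ge1}\mu_jP_j(N_n)$ and $N=\sum_{j\ge1}\mu_jQ_j$, we get $\|N_n-N\|\le C\delta$ and $\|T_n-N\|\le C\delta$.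
\end{proof}

\section{Convergence and continuity}

\begin{proof}[Proof of Theorem~\ref{thm:var}]
(1) The sequence $\|T_n\|_2$ is non-increasing. Choose a subsequence with $T_{n_i}\to N$ and $\lambda_{n_i+1}\to\lambda_*\in\Lambda$. By Lemma~\ref{lem:cont}, $T_{n_i+1}\to\Delta_{\lambda_*}(N)$. Hence $\|\Delta_{\lambda_*}(N)\|_2=\lim_n\|T_n\|_2=\|N\|_2$, and $N$ is normal by Lemma~\ref{lem:frob}. Apply Proposition~\ref{prop:stab} to the starting point $T_{n_i}$ and the shifted parameter sequence: as soon as $\|T_{n_i}-N\|\le\delta_0$, we have $\sup_{n\ge n_i}\|T_n-N\|\le C\|T_{n_i}-N\|$. The right side tends to $0$ as $i\to\infty$, so $T_n\to N$.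

(2) Let $(\boldsymbol\lambda^0,T^0)\in\Lambda^{\mathbb N}\times\mathcal M_r(\mathbb C)$, with orbit $T^0_n\to N$, where $N$ is normal by (1). Let $C,\delta_0$ be as in Proposition~\ref{prop:stab} and $0<\epsilon\le\delta_0$. Pick $m$ with $\|T^0_m-N\|<\epsilon/2$. By Lemma~\ref{lem:cont}, $T_m$ depends continuously on $(\lambda_1,\dots,\lambda_m,T)$, so $\|T_m-N\|<\epsilon$ on a neighborhood $\mathcal V$ of $(\boldsymbol\lambda^0,T^0)$. By Proposition~\ref{prop:stab}, applied to the starting point $T_m$ and the shifted parameter sequence, on $\mathcal V$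
\[
\|T_n-N\|\le C\epsilon\ \text{ for all }n\ge m,\qquad\text{hence}\qquad\|\Delta^\infty_{\boldsymbol\lambda}(T)-\Delta^\infty_{\boldsymbol\lambda^0}(T^0)\|=\|\Delta^\infty_{\boldsymbol\lambda}(T)-N\|\le C\epsilon .
\]
This is continuity. Moreover $\|T_n-\Delta^\infty_{\boldsymbol\lambda}(T)\|\le2C\epsilon$ on $\mathcal V$ for $n\ge m$. Now let a compact set and $\epsilon'>0$ be given. The constant $C$ depends on the point $(\boldsymbol\lambda^0,T^0)$ through $N$; at each point of the set choose $\epsilon$ with $2C\epsilon\le\epsilon'$. Finitely many of the resulting neighborhoods $\mathcal V$ cover the set, and for $n$ at least the largest of the corresponding $m$ we have $\|T_n-\Delta^\infty_{\boldsymbol\lambda}(T)\|\le\epsilon'$ on the whole set.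

(3) For $\|T-N\|\le\delta_0$ let $n\to\infty$ in Proposition~\ref{prop:stab}. For $\|T-N\|>\delta_0$, $\|\Delta^\infty_{\boldsymbol\lambda}(T)-N\|\le\|T\|+\|N\|\le\|T-N\|+2\|N\|\le(1+2\|N\|/\delta_0)\|T-N\|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\lambda^0\in(0,1)$ and let $\Lambda$ be a compact neighborhood of $\lambda^0$ in $(0,1)$. The map $\lambda\mapsto(\lambda,\lambda,\dots)\in\Lambda^{\mathbb N}$ is continuous, so Theorem~\ref{thm:var}(2) gives continuity at $(\lambda^0,T^0)$ for every $T^0\in\mathcal M_r(\mathbb C)$.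
\end{proof}

\section{Limits of the result}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Since $\Delta_\lambda(T\oplus0)=\Delta_\lambda(T)\oplus0$, it suffices to take $r=2$. Fix $\lambda\in(0,1)$ and let
\[
T^\epsilon=\begin{pmatrix}1&1\\0&\epsilon\end{pmatrix},\qquad0\le\epsilon<1;\qquad\|T^\epsilon-T^0\|=\epsilon .
\]
The matrix $T^0=e_1w^*$ with $w=(1,1)^{\mathsf T}$ is singular and not normal, and by \eqref{eq:rankone} $\Delta_\lambda(T^0)=P_w$, so $\Delta_\lambda^\infty(T^0)=P_w$. Let $\epsilon>0$ and $T_n=\Delta_\lambda^n(T^\epsilon)$. We use the notation of Section~\ref{sec:model} for $T_n$ and the eigenvalue $\mu=1$, with an index $n$: $u_n,v_n$ are right and left eigenvectors of $T_n$, with $u_{n+1}=u_n'$ and $v_{n+1}=v_n'$; $a_n=t_x(u_n)$ and $b_n=t_y(v_n)$ are slopes with respect to the singular bases $x,y$ of $T_n$; and $D_n=D(u_n,v_n)$. The eigenvalues of $T_n$ are $1,\epsilon$, so its singular values satisfy $s_1\ge1$, $s_1s_2=\epsilon$, and $\rho_n=\epsilon/s_1^2\le\epsilon$.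 We shall see that the first step moves the line of $v_n$ by an amount of order $\epsilon^{1-\lambda}$, and that the later steps move it by much less.

\emph{The first step.} As $\epsilon\to0$, for $n=0$: $s_1\to\sqrt2$, $v_0$ is a multiple of $(1,1/(1-\epsilon))^{\mathsf T}$, so $D(v_0,w)=O(\epsilon)$, and the left singular line $\mathbb Cy_1$ of $T^\epsilon$ tends to $\mathbb Ce_1$. Hence $b_0$ tends to the slope of $w$ in the standard basis, $b_0\to1$. By \eqref{eq:slopes} the slopes of $v_0$ and $v_1$ with respect to the right singular basis of $T^\epsilon$ are $\rho_0b_0=O(\epsilon)$ and $\rho_0^{1-\lambda}b_0$, where $\rho_0/\epsilon\to\frac12$. So by \eqref{eq:slope}, with some $c>0$,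
\[
D(v_1,w)\ge D(v_1,x_1)-D(x_1,v_0)-D(v_0,w)\ge3c\,\epsilon^{1-\lambda}-O(\epsilon)\ge 2c\,\epsilon^{1-\lambda}
\]
for small $\epsilon$.

\emph{The later steps.} By Lemma~\ref{lem:cont}, $T_1\to\Delta_\lambda(T^0)=P_w$ as $\epsilon\to0$, so $\operatorname{dep}(T_1)^2=\|T_1\|_2^2-1-\epsilon^2\to0$, and $\operatorname{dep}(T_n)\le\operatorname{dep}(T_1)$ for $n\ge1$. In a suitable orthonormal basis beginning with a multiple of $u_n$, $T_n$ is the matrix $\begin{pmatrix}1&\beta_n\\0&\epsilon\end{pmatrix}$ with $\beta_n=\operatorname{dep}(T_n)$. The quantities $a_n,b_n,D_n$ depend only on this matrix. As $(\beta,\epsilon)\to(0,0)$ the matrix $\begin{pmatrix}1&\beta\\0&\epsilon\end{pmatrix}$ tends to $\operatorname{diag}(1,0)$, whose largest singular value and whose eigenvalue $1$ are simple; so its two leading singular lines and both eigenlines for the eigenvalue $1$ tend to the first coordinate axis. Thus $a_n,b_n,D_n\to0$ as $\epsilon\to0$, uniformly in $n\ge1$, and for small $\epsilon$ Lemma~\ref{lem:model}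 applies to all $T_n$, $n\ge1$. It gives $D_{n+1}\le3(\epsilon^\lambda+\epsilon^{1-\lambda})D_n\le\frac12D_n$ and
\[
\sum_{n\ge1}D(v_n,v_{n+1})\le6\,\epsilon^{1-\lambda}\sum_{n\ge1}D_n\le12\,\epsilon^{1-\lambda}D_1=o(\epsilon^{1-\lambda}).
\]

\emph{The limit.} So the lines $\mathbb Cv_n$ converge to a line $\mathbb Cv_\infty$ with $D(v_\infty,v_1)=o(\epsilon^{1-\lambda})$. The limit $\Delta_\lambda^\infty(T^\epsilon)$ is normal with eigenvalues $1,\epsilon$, and its adjoint fixes $v_\infty$ because $T_n^*v_n=v_n$. Hence it equals $P_{v_\infty}+\epsilon(1-P_{v_\infty})$, and for small $\epsilon$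
\[
\|\Delta_\lambda^\infty(T^\epsilon)-P_w\|\ge D(v_\infty,w)-\epsilon\ge2c\,\epsilon^{1-\lambda}-o(\epsilon^{1-\lambda})-\epsilon\ge c\,\epsilon^{1-\lambda}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $T$ be invertible and not normal, and let $2\epsilon>0$ be its distance to the closed set of normal matrices. For invertible $S=U|S|$ we have $|S|^\lambda\to1$ and $U|S|^{1-\lambda}\to S$ as $\lambda\to0^+$, so $\Delta_\lambda(S)\to S$; and $\Delta_\lambda(S)$ is again invertible. Hence one can choose inductively $\lambda_n\in(0,1)$ with $\|T_n-T_{n-1}\|<2^{-n}\epsilon$. Then $T_n$ converges to a matrix within $\epsilon$ of $T$, which is not normal.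
\end{proof}

\begin{thebibliography}{1}
\bibitem{APS} Jorge Antezana, Enrique R. Pujals and Demetrio Stojanoff, \emph{The iterated Aluthge transforms of a matrix converge}, arXiv:0711.3727 (2007).
\end{thebibliography}

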